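\title{Flat balls maximize negative moments of convex surfaces}

\begin{abstract}
Among convex bodies $\Omega\subset\mathbb{R}^n$ of fixed perimeter, with flat bodies counted twice, we maximize $\int_{\partial\Omega}|x|^{-\alpha}\,d\mathcal{H}^{n-1}$. We prove that for $\alpha>0$ and $n-2\le\alpha<n-1$ the maximizers are exactly the flat balls centered at the origin. This confirms a conjecture posed by Csat\'o, Giovagnoli and Roy. The proof bounds the integral of a truncated fundamental solution of the Laplacian over $\partial\Omega$ by the flux of an explicit vector field, built from the distance function of $\Omega$ and a solution of a radial wave equation. The result extends to radially nonincreasing weights that are subharmonic away from the origin. We also show that the flat ball is not a maximizer when $n\ge6$ and $0<\alpha<n-5$.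
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge2$. A \emph{convex body} is a nonempty compact convex set $\Omega\subset\mathbb{R}^n$. It is \emph{degenerate} if it has empty interior, equivalently if it lies in an affine hyperplane; then $\partial\Omega=\Omega$. For a real number $p$ put
\[
E_p(\partial\Omega)=\eta_\Omega\int_{\partial\Omega}|x|^p\,d\mathcal{H}^{n-1}(x),\qquad
\eta_\Omega=\begin{cases}1&\text{if $\Omega$ has nonempty interior},\\ 2&\text{if $\Omega$ is degenerate},\end{cases}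
\]
where $\mathcal{H}^{n-1}$ is the $(n-1)$-dimensional Hausdorff measure; for degenerate $\Omega$ one takes $p>1-n$. The factor $2$ counts both sides of a flat body, as in the limit of thin slabs, and makes the functional continuous under Hausdorff convergence. We call $E_0(\partial\Omega)$ the perimeter. Under dilation, $E_p(\partial(t\Omega))=t^{n-1+p}E_p(\partial\Omega)$.

We study $p=-\alpha$ with $0<\alpha<n-1$ and ask which convex bodies of perimeter $1$ maximize $E_{-\alpha}$. It is known that a maximizer exists for $0\le\alpha<n-1$; we will not use this fact. The following conjecture is posed in \cite{CGR}: \emph{for $n-2<\alpha<n-1$ the maximizer is degenerate and, up to a rotation about the origin, equal to the flat ball}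
\[
D_R=\{(x',0): x'\in\mathbb{R}^{n-1},\ |x'|\le R\}
\]
\emph{whose radius satisfies $2\mathcal{H}^{n-1}(D_R)=1$.} We call $D_R$ and its rotations about the origin \emph{centered flat balls}.

Throughout, $\omega_m$ is the volume of the unit ball of $\mathbb{R}^m$, $S$ is the unit sphere of $\mathbb{R}^n$ with surface measure $d\theta$ and total area $n\omega_n$, $B_s=\{|x|<s\}$, $\hat x=x/|x|$, and
\[
\tau=\frac{2\omega_{n-1}}{n\omega_n}
\]
is the ratio of the perimeters of $D_1$ and of the unit ball; we will see in \eqref{eq:tau} that $\tau<1$. Polar coordinates in $\mathbb{R}^{n-1}$ give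
\begin{equation}\label{eq:disk}
E_0(\partial D_R)=2\omega_{n-1}R^{n-1},\qquad E_{-\alpha}(\partial D_R)=2\omega_{n-1}\frac{n-1}{n-1-\alpha}R^{n-1-\alpha}.
\end{equation}

\subsection*{Why flat balls, and why not always}
The weight $|x|^{-\alpha}$ rewards area near the origin, and convexity limits how much area can be there. Let $m_\Omega(s)=\eta_\Omega\mathcal{H}^{n-1}(\partial\Omega\cap B_s)$. Since $|x|^{-\alpha}=\int_{|x|}^\infty\alpha s^{-\alpha-1}\,ds$,
\[
E_{-\alpha}(\partial\Omega)=\alpha\int_0^\infty \frac{m_\Omega(s)}{s^{n-1}}\,s^{n-2-\alpha}\,ds .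
\]
As $\alpha\uparrow n-1$ the factor $s^{n-2-\alpha}$ becomes nonintegrable at $0$, so the density $m_\Omega(s)/s^{n-1}$ at small scales dominates. This density vanishes for small $s$ if $0\notin\partial\Omega$, it tends to $\omega_{n-1}$ if $\partial\Omega$ is a $C^1$ hypersurface through $0$, and it equals $2\omega_{n-1}$ for $D_R$ and $s\le R$. Two sheets through the origin beat one, which suggests flat balls.

The flat ball does not win at every scale, however. Let $\overline{B_r}$ and $D_R$ have perimeter $1$, so that $(r/R)^{n-1}=\tau<1$. For $r<s<R$ the round sphere has all of its area inside $B_s$, and the flat ball does not. By \eqref{eq:disk},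
\[
\frac{E_{-\alpha}(\partial\overline{B_r})}{E_{-\alpha}(\partial D_R)}=\tau^{-\frac{\alpha}{n-1}}\Big(1-\frac{\alpha}{n-1}\Big).
\]
The logarithm of this ratio vanishes at $\alpha=0$ and has derivative $(\log(1/\tau)-1)/(n-1)$ there. For $n=6$ we have $\omega_5=8\pi^2/15$ and $6\omega_6=\pi^3$, so $\tau=16/(15\pi)<1/e$, and the round sphere beats the flat ball for small $\alpha$. A proof must therefore compare $m_\Omega$ with $2\omega_{n-1}s^{n-1}$ in an averaged sense only, and the averaging must see a lower bound on $\alpha$.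

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $\alpha>0$, $n-2\le\alpha<n-1$, and $2\omega_{n-1}R^{n-1}=1$. Among convex bodies with $E_0(\partial\Omega)=1$, the functional $E_{-\alpha}$ is maximized exactly by the centered flat balls of radius $R$. Equivalently, every convex body with $E_0(\partial\Omega)>0$ satisfies
\[
E_{-\alpha}(\partial\Omega)\le \frac{n-1}{n-1-\alpha}\,(2\omega_{n-1})^{\frac{\alpha}{n-1}}\,E_0(\partial\Omega)^{\frac{n-1-\alpha}{n-1}},
\]
with equality only for centered flat balls.
\end{theorem}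

The conjecture thus holds for every $n\ge2$, and also at the endpoint $\alpha=n-2$ when $n\ge3$. The averaged comparison behind it involves, for $\rho>0$, the weight
\[
W_\rho(r)=\int_r^\rho s^{1-n}\,ds\quad(0<r<\rho),\qquad W_\rho(r)=0\quad(r\ge\rho),\qquad W_\rho(0)=+\infty .
\]
For $r<\rho$ this is $\log(\rho/r)$ if $n=2$ and $(r^{2-n}-\rho^{2-n})/(n-2)$ if $n\ge3$, so $W_\rho(|x|)$ is a truncated multiple of the fundamental solution of the Laplacian in $\mathbb{R}^n$. This is where the exponent $n-2$ comes from. For a convex body $\Omega\ni0$ let $r_\Omega(\theta)=\max\{t\ge0: t\theta\in\Omega\}$, $\theta\in S$; it is upper semicontinuous because $\Omega$ is compact.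

\begin{theorem}[Key inequality]\label{thm:key}
There is a continuous nondecreasing function $b:[0,\infty)\to[0,\infty)$, depending only on $n$, with $b(t)>0$ for $t>0$, such that for every convex body $\Omega\ni0$ with $E_0(\partial\Omega)>0$ and every $\rho>0$,
\[
\eta_\Omega\int_{\partial\Omega}W_\rho(|x|)\,d\mathcal{H}^{n-1}+\rho\int_S b\big(r_\Omega(\theta)/\rho\big)\,d\theta\le 2\omega_{n-1}\rho .
\]
\end{theorem}

Denote the first term by $M_\Omega(\rho)$. By Tonelli's theorem,
\begin{equation}\label{eq:M}
M_\Omega(\rho)=\int_0^\rho \frac{m_\Omega(s)}{s^{n-1}}\,ds,\qquad\text{so}\qquad M_{D_R}(\rho)=2\omega_{n-1}\rho\quad\text{for }0<\rho\le R .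
\end{equation}
Theorem~\ref{thm:key} says that the mean of the density over the scales $s\in(0,\rho)$ never exceeds that of a doubled hyperplane, and the second term is a deficit that is positive when $\Omega$ has interior.

\begin{example}\label{ex:coulomb}
Let $n=3$, $\alpha=1$ and $0\in\Omega$. Then $W_\rho(r)=(1/r-1/\rho)_+$, so $1/r\le W_\rho(r)+1/\rho$, and Theorem~\ref{thm:key} gives $E_{-1}(\partial\Omega)\le2\pi\rho+E_0(\partial\Omega)/\rho$. The choice $2\pi\rho^2=E_0(\partial\Omega)$ yields $E_{-1}(\partial\Omega)\le2\sqrt{2\pi E_0(\partial\Omega)}$, the bound of Theorem~\ref{thm:main}.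
\end{example}

Other weights are handled by superposing the $W_\rho$ with nonnegative coefficients.

\begin{theorem}\label{thm:general}
Let $V:(0,\infty)\to\mathbb{R}$ be locally absolutely continuous and nonincreasing, let $\lambda(r)=-r^{n-1}V'(r)$ be almost everywhere equal to a nonincreasing function, and let $\int_0^1|V(r)|r^{n-2}\,dr<\infty$. If $\Omega$ is a convex body with $E_0(\partial\Omega)=2\omega_{n-1}R^{n-1}>0$, then
\[
\eta_\Omega\int_{\partial\Omega}V(|x|)\,d\mathcal{H}^{n-1}\le 2\int_{D_R}V(|x|)\,d\mathcal{H}^{n-1}.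
\]
If $V$ is strictly decreasing, equality holds only for the centered flat balls of radius $R$.
\end{theorem}

Since $\Delta\big(V(|x|)\big)=-r^{1-n}\lambda'(r)$ with $r=|x|$, the monotonicity hypotheses say that $V(|x|)$ is radially nonincreasing and subharmonic on $\mathbb{R}^n\setminus\{0\}$. Besides the powers of Theorem~\ref{thm:main}, they hold for $V=-\log r$ when $n=2$, where $\lambda=1$, and for $V=e^{-\kappa r}/r$ with $\kappa\ge0$ when $n=3$, where $\lambda=(1+\kappa r)e^{-\kappa r}$ and $\lambda'=-\kappa^2re^{-\kappa r}$.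

\begin{theorem}\label{thm:fail}
If $n\ge6$ and $0<\alpha<n-5$, the centered flat ball is not a maximizer of $E_{-\alpha}$ under the perimeter constraint.
\end{theorem}

The range $\max(0,n-5)\le\alpha<n-2$ with $\alpha>0$ and $n\ge3$ is not settled here.

Section~\ref{sec:field} reduces Theorem~\ref{thm:key} to finding two functions of two variables, and finds them by hand for $n=3$. Section~\ref{sec:flux} proves the key inequality from these functions, and Section~\ref{sec:wave} constructs them in every dimension. Theorems~\ref{thm:general} and~\ref{thm:main} follow in Section~\ref{sec:super}, and Theorem~\ref{thm:fail} in Section~\ref{sec:fail}.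

\section{A vector field outside the body}\label{sec:field}

Take $\rho=1$ and $0\in\Omega$. Suppose that $X$ is a vector field outside $\Omega$ with $\operatorname{div}X\ge0$, with $X\cdot\nu\ge W_1(|x|)$ on $\partial\Omega$ for the outer normal $\nu$, and with $X=\tau|x|^{1-n}\hat x$ far away. The flux of $X$ through $\partial\Omega$ is then at most its flux $\tau n\omega_n=2\omega_{n-1}$ through a large sphere, which is the bound we want. The difficulty is that one recipe must work for all $\Omega$. It needs an extension of $\nu$ to the exterior whose divergence has a sign, and the gradient of the distance function is one.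

\subsection*{The distance to a convex body}
Let $f(x)=\operatorname{dist}(x,\Omega)$. We recall that $f$ is convex, that each $x$ has a unique nearest point $\operatorname{pr}(x)\in\Omega$, characterized by $(x-\operatorname{pr}(x))\cdot(y-\operatorname{pr}(x))\le0$ for all $y\in\Omega$, and that $\operatorname{pr}$ is $1$-Lipschitz. We also use three facts on Lipschitz maps.
\begin{itemize}
\item[(L1)] A locally Lipschitz function $u$ is differentiable almost everywhere, and $\nabla u=0$ almost everywhere on $\{u=0\}$.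
\item[(L2)] If $U$ is a bounded open set with $C^1$ boundary and $X$ is locally Lipschitz in a neighborhood of $\overline U$, then $\int_U\operatorname{div}X\,dx$ equals the outward flux of $X$ through $\partial U$. (Mollify $X$.)
\item[(L3)] A $1$-Lipschitz map does not increase $\mathcal{H}^{n-1}$.
\end{itemize}

\begin{lemma}\label{lem:dist}
On $\mathbb{R}^n\setminus\Omega$ the function $f$ is $C^1$, its gradient $\nabla f=(x-\operatorname{pr}(x))/f$ is a locally Lipschitz unit vector field, and $\Delta f=\operatorname{div}\nabla f\ge0$ almost everywhere.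
\end{lemma}

\begin{proof}
Using $\operatorname{pr}(x)$ as a competitor for $y$, and $\operatorname{pr}(y)$ as a competitor for $x$, we get
\[
2(x-\operatorname{pr}(y))\cdot(y-x)\le f(y)^2-f(x)^2-|y-x|^2\le2(x-\operatorname{pr}(x))\cdot(y-x).
\]
The two bounds differ by at most $2|y-x|^2$, so $\nabla(f^2)=2(x-\operatorname{pr}(x))$, which is Lipschitz. Dividing by $2f>0$ gives the formula for $\nabla f$ and its regularity. Convexity gives $(\nabla f(x+tv)-\nabla f(x))\cdot v\ge0$ for small $t>0$. Where $\nabla f$ is differentiable, its derivative therefore has nonnegative diagonal entries, hence nonnegative trace.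
\end{proof}

\subsection*{The ansatz}
The field $W_1(|x|)\nabla f$ has the right boundary values, but its divergence contains the term $W_1'(|x|)\,\hat x\cdot\nabla f$, which has no reason to be nonnegative. To cancel it we add a radial part and let the coefficients depend on both distances $r=|x|$ and $z=f(x)$:
\[
X=F(r,z)\nabla f+G(r,z)\hat x .
\]
Put $c=\hat x\cdot\nabla f$. From $\nabla r=\hat x$, $\nabla z=\nabla f$, $|\nabla f|=1$ and $\operatorname{div}\hat x=(n-1)/r$ we obtain, where $F$ and $G$ are $C^1$ and $\nabla f$ is differentiable,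
\begin{equation}\label{eq:div}
\operatorname{div}X=F\,\Delta f+(F_r+G_z)\,c+\Big(F_z+G_r+\frac{n-1}{r}G\Big).
\end{equation}
The angle $c$ depends on $\Omega$ in a way we cannot control, so we ask both brackets to vanish and $F$ to be nonnegative. The following proposition lists all that is needed.

\begin{proposition}\label{prop:profile}
Let $Q=\{(r,z): r>0,\ z\ge0\}$ and $T=\{(r,z): r>0,\ z>0,\ r+z<1\}$. There are functions $F,G:Q\to\mathbb{R}$, smooth in $T$ and Lipschitz on $Q\cap\{r\ge r_0\}$ for every $r_0>0$, and a function $b$ as in Theorem~\ref{thm:key}, such that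
\begin{itemize}
\item[(a)] $F\ge0$, $F_r+G_z=0$ and $F_z+G_r+\frac{n-1}{r}G=0$ in $T$;
\item[(b)] $F=0$ and $G=\tau r^{1-n}$ where $r+z\ge1$;
\item[(c)] $F(r,0)=W_1(r)$ and $G(r,0)=r^{1-n}b(r)$ for all $r>0$.
\end{itemize}
\end{proposition}

The first equation in (a) is solved by $F=-A_z$, $G=A_r+\tau r^{1-n}$ with a potential $A(r,z)$. Since $r^{1-n}$ is annihilated by $\partial_r+\frac{n-1}{r}$, the second equation becomes
\begin{equation}\label{eq:waveA}
A_{zz}=A_{rr}+\frac{n-1}{r}A_r .
\end{equation}
This is the wave equation for radial functions on $\mathbb{R}^n$, with the distance $z$ to the body in the role of time. The boundary value $W_1$ has a kink at $r=1$, and $r+z=1$ is the characteristic line through $(1,0)$ that bounds a finite region; this explains the shape of $T$. By (b), both first derivatives of $A$ must vanish on that line.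

\subsection*{Dimension three}
For $n=3$, equation \eqref{eq:waveA} reads $(rA)_{zz}=(rA)_{rr}$, so $A=g(r+z)/r$ is a solution for every $g$. The condition $-A_z(r,0)=W_1(r)=1/r-1$ gives $g'(t)=t-1$, and $A_r=0$ on $r+z=1$ gives $g(1)=0$. Hence $A=(1-r-z)^2/(2r)$. With $\tau=2\pi/(4\pi)=\frac12$ we find, for $r+z\le1$,
\[
F=\frac{1-z}{r}-1,\qquad G=\frac{1+r^2-(1-z)^2}{2r^2}.
\]
One verifies (a) directly: $F\ge0$, $F_r=-(1-z)/r^2=-G_z$, $F_z=-1/r$, and $G_r+\frac2rG=r^{-2}(r^2G)_r=1/r$. On $r+z=1$ we have $F=0$ and $G=1/(2r^2)$, so the formulas match (b) continuously. At $z=0$ we have $F=1/r-1$ and $G=\frac12$ for $r\le1$, so (c) holds with $b(r)=\frac12\min(r,1)^2$. Note that the value of $\tau$ is critical: any constant $\tau'$ in place of $\tau$ is compatible with (a) and (b), but it changes $b$ to $b+\tau'-\tau$, which is negative near $0$ if $\tau'<\tau$, while $\tau'>\tau$ raises the flux at infinity.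

\section{Proof of the key inequality}\label{sec:flux}

We prove Theorem~\ref{thm:key} from Proposition~\ref{prop:profile}. Since $W_\rho(r)=\rho^{2-n}W_1(r/\rho)$, both sides of the inequality for $(\Omega,\rho)$ are $\rho$ times those for $(\rho^{-1}\Omega,1)$. So let $\rho=1$.

The boundary of $\Omega$ may be nonsmooth or flat, and may contain the singular point $0$. We therefore work outside $\Omega_\varepsilon=\{f\le\varepsilon\}$, $\varepsilon>0$, a compact convex set that contains $\overline{B_\varepsilon}$ because $0\in\Omega$. By Lemma~\ref{lem:dist} and the implicit function theorem, $\partial\Omega_\varepsilon=\{f=\varepsilon\}$ is a $C^1$ hypersurface with outer unit normal $\nu=\nabla f$. Let $f_\varepsilon=(f-\varepsilon)_+$, and on the open set $\{f>\varepsilon/2\}$ define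
\[
X=F(|x|,f_\varepsilon)\nabla f+G(|x|,f_\varepsilon)\hat x .
\]
There $|x|\ge f(x)>\varepsilon/2$, again because $0\in\Omega$, so $X$ is locally Lipschitz.

\medskip\noindent\emph{Step 1: $\operatorname{div}X\ge0$ almost everywhere outside $\Omega_\varepsilon$.}
Let $r=|x|$ and $z=f(x)-\varepsilon>0$. In the open set where $r+z<1$, formula \eqref{eq:div} applies almost everywhere, since $\nabla z=\nabla f$. By (a) and Lemma~\ref{lem:dist}, $\operatorname{div}X=F\Delta f\ge0$. On the set where $r+z\ge1$, write $X=\tau|x|^{1-n}\hat x+u_1\nabla f+u_2\hat x$ with the locally Lipschitz functions $u_1=F(|x|,f_\varepsilon)$ and $u_2=G(|x|,f_\varepsilon)-\tau|x|^{1-n}$. The first field is divergence free. By (b), $u_1=u_2=0$ on this set, and by (L1) also $\nabla u_1=\nabla u_2=0$ almost everywhere on it, so the product rule gives $\operatorname{div}X=0$ almost everywhere there.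

\medskip\noindent\emph{Step 2: the flux.}
Choose $L>1$ with $\Omega_\varepsilon\subset B_L$ and apply (L2) in $B_L\setminus\Omega_\varepsilon$. On $\partial B_L$ we have $X=\tau L^{1-n}\hat x$ by (b), with flux $\tau n\omega_n=2\omega_{n-1}$. On $\partial\Omega_\varepsilon$ we have $f_\varepsilon=0$, so (c) gives $X\cdot\nu=W_1(|x|)+b(|x|)|x|^{-n}\,x\cdot\nu$. By Step 1,
\begin{equation}\label{eq:flux}
\int_{\partial\Omega_\varepsilon}W_1(|x|)\,d\mathcal{H}^{n-1}+\int_{\partial\Omega_\varepsilon}b(|x|)\frac{x\cdot\nu}{|x|^n}\,d\mathcal{H}^{n-1}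
=2\omega_{n-1}-\int_{B_L\setminus\Omega_\varepsilon}\operatorname{div}X\,dx\le2\omega_{n-1}.
\end{equation}

\medskip\noindent\emph{Step 3: the second integral.}
As $0$ is an interior point of the compact convex set $\Omega_\varepsilon$, each ray from $0$ meets $\partial\Omega_\varepsilon$ exactly once, at distance $r_{\Omega_\varepsilon}(\theta)$. So $x\mapsto\hat x$ is a $C^1$ bijection $\partial\Omega_\varepsilon\to S$. Its differential is $|x|^{-1}$ times the orthogonal projection from $\nu^\perp$ to $\hat x^\perp$, and this projection has Jacobian $|\hat x\cdot\nu|$. Moreover $x\cdot\nu\ge\varepsilon$, because $y\cdot\nu\le x\cdot\nu$ for all $y\in\Omega_\varepsilon$ and $y=\varepsilon\nu$ is admissible. The Jacobian of the bijection is therefore $x\cdot\nu/|x|^n$, and the second integral in \eqref{eq:flux} equals $\int_Sb(r_{\Omega_\varepsilon})\,d\theta$. Since $r_{\Omega_\varepsilon}\ge r_\Omega$ and $b$ is nondecreasing,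
\begin{equation}\label{eq:eps}
\int_{\partial\Omega_\varepsilon}W_1(|y|)\,d\mathcal{H}^{n-1}(y)+\int_Sb(r_\Omega)\,d\theta\le2\omega_{n-1}.
\end{equation}

\medskip\noindent\emph{Step 4: $\varepsilon\to0$.}
Put $w_\varepsilon(x)=W_1(|x|+\varepsilon)$. We claim that
\begin{equation}\label{eq:lower}
\int_{\partial\Omega_\varepsilon}W_1(|y|)\,d\mathcal{H}^{n-1}(y)\ge\eta_\Omega\int_{\partial\Omega}w_\varepsilon\,d\mathcal{H}^{n-1}.
\end{equation}
Let $\Omega$ have interior. For $y\in\partial\Omega_\varepsilon$ we have $|y|\le|\operatorname{pr}(y)|+\varepsilon$, so $W_1(|y|)\ge w_\varepsilon(\operatorname{pr}(y))$ as $W_1$ is nonincreasing. Every $x\in\partial\Omega$ is the image under $\operatorname{pr}$ of a point of $\partial\Omega_\varepsilon$, namely $x+\varepsilon v$ with $v$ the unit outer normal of a supporting hyperplane at $x$. Hence, by (L3), for every $t>0$,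
\[
\mathcal{H}^{n-1}\big(\{y\in\partial\Omega_\varepsilon: w_\varepsilon(\operatorname{pr}(y))>t\}\big)\ge\mathcal{H}^{n-1}\big(\{x\in\partial\Omega: w_\varepsilon(x)>t\}\big),
\]
and integration in $t$ gives \eqref{eq:lower}. Now let $\Omega$ be degenerate, and let $v$ be a unit normal of the hyperplane that contains it. The sets $\Omega+\varepsilon v$ and $\Omega-\varepsilon v$ are disjoint and lie in $\{f=\varepsilon\}$, and $|x\pm\varepsilon v|\le|x|+\varepsilon$. Each contributes at least $\int_\Omega w_\varepsilon\,d\mathcal{H}^{n-1}$, which gives \eqref{eq:lower} with $\eta_\Omega=2$.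

As $\varepsilon\downarrow0$, $w_\varepsilon(x)\uparrow W_1(|x|)$. Monotone convergence in \eqref{eq:lower}, together with \eqref{eq:eps}, proves Theorem~\ref{thm:key}. \qed

\begin{remark}
Convexity enters mainly through $\Delta f\ge0$, that is, through the sign of the discarded term $F\Delta f$. The inequality has two opposite equality cases. For $D_R$ with $R\ge\rho$ the first term is already $2\omega_{n-1}\rho$ by \eqref{eq:M}. For $\Omega\supset B_\rho$ the first term vanishes, and the second is $\rho\tau n\omega_n=2\omega_{n-1}\rho$, because (b) and (c) give $b=\tau$ on $[1,\infty)$. For $n=3$ and $\Omega=\overline{B_r}$ with $r\le\rho$, the left side is $4\pi r^2(1/r-1/\rho)+2\pi r^2/\rho=2\pi\rho-2\pi(\rho-r)^2/\rho$.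
\end{remark}

\section{The wave equation in every dimension}\label{sec:wave}

We prove Proposition~\ref{prop:profile}. For general $n$ there is no formula like $g(r+z)/r$, and we need the signs $F\ge0$ and $b'\ge0$. Both will follow from the positivity of $\varphi=A_{zz}$, which for $n=3$ is $1/r$. So we look for $\varphi$ first, and recover $A$ by integrating twice from the line $r+z=1$.

\subsection*{From $\varphi$ to the potential}
Let $\Delta_0=\{(r,z): r>0,\ |z|+r\le1\}$, the union of $\overline T\cap\{r>0\}$ and its mirror image. Let $U\supset\Delta_0$ be an open subset of $\{r>0\}$ whose slices $\{z:(r,z)\in U\}$ are intervals containing $1-r$. For a smooth $\varphi$ on $U$ define the smooth functions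
\[
F(r,z)=\int_z^{1-r}\varphi(r,s)\,ds,\qquad A(r,z)=\int_z^{1-r}(s-z)\varphi(r,s)\,ds,\qquad \beta(r)=\varphi(r,1-r).
\]
Then $A_z=-F$, $F_z=-\varphi$, $A_{zz}=\varphi$, and
\begin{equation}\label{eq:Ar}
A_r=\int_z^{1-r}(s-z)\varphi_r\,ds-(1-r-z)\beta(r),\qquad F_r=\int_z^{1-r}\varphi_r\,ds-\beta(r).
\end{equation}
In particular $F=A_r=0$ on $r+z=1$.

\begin{lemma}\label{lem:goursat}
Suppose that in $\Delta_0$ the function $\varphi$ satisfies
\begin{equation}\label{eq:wavephi}
\varphi_{zz}=\varphi_{rr}+\frac{n-1}{r}\varphi_r .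
\end{equation}
Then in $\Delta_0$
\[
A_{rr}+\frac{n-1}{r}A_r=\varphi-(1-r-z)\Big(2\beta'+\frac{n-1}{r}\beta\Big).
\]
If in addition $\beta(r)=r^{-(n-1)/2}$ and $\varphi$ is even in $z$, then $A$ solves \eqref{eq:waveA} in $\Delta_0$ and $F(r,0)=W_1(r)$ for $0<r\le1$.
\end{lemma}

\begin{proof}
Differentiating \eqref{eq:Ar},
\[
A_{rr}=\int_z^{1-r}(s-z)\varphi_{rr}\,ds-(1-r-z)\varphi_r(r,1-r)+\beta-(1-r-z)\beta'.
\]
Add $\frac{n-1}{r}A_r$ and use \eqref{eq:wavephi} under the integral. Integration by parts gives
\[
\int_z^{1-r}(s-z)\varphi_{ss}\,ds=(1-r-z)\varphi_z(r,1-r)-\beta+\varphi(r,z),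
\]
so the sum is $\varphi+(1-r-z)\big[(\varphi_z-\varphi_r)(r,1-r)-\beta'-\frac{n-1}{r}\beta\big]$. The chain rule gives $\beta'=(\varphi_r-\varphi_z)(r,1-r)$, and the first claim follows.

If $\beta=r^{-(n-1)/2}$, then $2\beta'+\frac{n-1}{r}\beta=0$, so $A_{rr}+\frac{n-1}{r}A_r=\varphi=A_{zz}$. Differentiate this in $z$ at a point $(r,0)$ with $r<1$: since $A_z=-F$ and $\varphi_z(r,0)=0$ by evenness, $(r^{n-1}F_r(r,0))_r=0$. By \eqref{eq:Ar}, $F_r(1,0)=-\beta(1)=-1$. Hence $F_r(r,0)=-r^{1-n}$, and $F(1,0)=0$ gives $F(r,0)=W_1(r)$.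
\end{proof}

The lemma shows what is forced. Equation \eqref{eq:waveA} requires $\beta$ to be a multiple of $r^{-(n-1)/2}$, the slope $W_1'(1^-)=-1$ fixes the multiple, and evenness is what makes $F(|x|,0)$ harmonic. It remains to find a positive even solution of \eqref{eq:wavephi} that equals $r^{-(n-1)/2}$ on both lines $z=\pm(1-r)$.

\subsection*{Reduction to an ordinary differential equation}
Let $k=\frac{n-3}{2}\ge-\frac12$ and write $\varphi=r^{-(k+1)}\chi$, where $k+1=\frac{n-1}{2}$. The terms with $\chi_r$ cancel: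
\[
\varphi_{rr}+\frac{2(k+1)}{r}\varphi_r=r^{-(k+1)}\Big[\chi_{rr}+\frac{(k+1)(k+2)-2(k+1)^2}{r^2}\chi\Big]=r^{-(k+1)}\Big[\chi_{rr}-\frac{k(k+1)}{r^2}\chi\Big].
\]
So we need $\chi_{rr}-\chi_{zz}=k(k+1)r^{-2}\chi$ with $\chi=1$ on the two lines. We seek $\chi$ as a function of one even variable that is constant on both lines,
\[
\xi=\frac{1+r^2-z^2}{2r},\qquad \xi-1=\frac{(1-r)^2-z^2}{2r}.
\]
Thus $\xi\ge1$ on $\Delta_0$, and $\xi=1$ on $z=\pm(1-r)$. We have $\xi_r=1-\xi/r$, $\xi_z=-z/r$, $\xi_{rr}=-1/r+2\xi/r^2$ and $\xi_{zz}=-1/r$. Using $z^2=1+r^2-2r\xi$,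
\[
\xi_r^2-\xi_z^2=\frac{(r-\xi)^2-z^2}{r^2}=\frac{\xi^2-1}{r^2},\qquad \xi_{rr}-\xi_{zz}=\frac{2\xi}{r^2}.
\]
Both are $r^{-2}$ times a function of $\xi$, which is why this variable works: $\chi=q(\xi)$ satisfies $\chi_{rr}-\chi_{zz}=r^{-2}[(\xi^2-1)q''+2\xi q']$, and the equation for $\chi$ becomes Legendre's equation
\begin{equation}\label{eq:legendre}
(\xi^2-1)q''+2\xi q'=k(k+1)q .
\end{equation}
We need a positive solution that is smooth across the singular point $\xi=1$, with $q(1)=1$. For $n=3$ it is $q=1$, and for $n=5$ it is $q=\xi$. In general an integral formula makes positivity visible.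

\begin{lemma}\label{lem:q}
For $\xi\ge1$ let $\sigma=\sqrt{\xi^2-1}$ and $q(\xi)=\frac1\pi\int_0^\pi(\xi+\sigma\cos\theta)^k\,d\theta$. Then $q>0$, $q(1)=1$, $q$ extends to a real-analytic function on $(1/\sqrt2,\infty)$, and \eqref{eq:legendre} holds on $[1,\infty)$.
\end{lemma}

\begin{proof}
Let $Y=\xi+\sigma\cos\theta$. Since $\sigma<\xi$ we have $Y>0$, so $q>0$; and $Y=1$ for $\xi=1$. The binomial series of $(1+\frac\sigma\xi\cos\theta)^k$ converges uniformly in $\theta$, and odd powers of $\cos\theta$ have mean zero on $[0,\pi]$. As $\sigma^2/\xi^2=1-\xi^{-2}$,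
\[
q(\xi)=\xi^k\sum_{j\ge0}\binom{k}{2j}c_j\,(1-\xi^{-2})^j,\qquad c_j=\frac1\pi\int_0^\pi\cos^{2j}\theta\,d\theta\in(0,1].
\]
This power series in $1-\xi^{-2}$ has radius of convergence at least $1$, and $|1-\xi^{-2}|<1$ for $\xi>1/\sqrt2$.

Let $\xi>1$. From $\sigma_\xi=\xi/\sigma$ we get $Y_\xi=1+\frac{\xi}{\sigma}\cos\theta$ and $Y_{\xi\xi}=-\sigma^{-3}\cos\theta$, and expanding the squares gives $Y^2-\sigma^2Y_\xi^2=(\xi^2-\sigma^2)(1-\cos^2\theta)=\sin^2\theta$. Therefore
\begin{align*}
\sigma^2(Y^k)_{\xi\xi}&+2\xi(Y^k)_\xi-k(k+1)Y^k\\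
&=kY^{k-2}\Big[(k-1)(Y^2-\sin^2\theta)-Y\frac{\cos\theta}{\sigma}+2\xi Y\Big(1+\frac{\xi\cos\theta}{\sigma}\Big)-(k+1)Y^2\Big]\\
&=kY^{k-2}\Big[-(k-1)\sin^2\theta+Y\Big(2\xi+\frac{(2\xi^2-1)\cos\theta}{\sigma}-2Y\Big)\Big].
\end{align*}
Since $2Y=2\xi+2\sigma\cos\theta$ and $2\xi^2-1-2\sigma^2=1$, the inner parenthesis is $\cos\theta/\sigma$. As $Y_\theta=-\sigma\sin\theta$, the whole expression equals $k\,\partial_\theta\big(Y^{k-1}\sin\theta/\sigma\big)$, whose integral over $[0,\pi]$ vanishes. This is \eqref{eq:legendre} for $\xi>1$, and it persists at $\xi=1$ by continuity.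
\end{proof}

Set $\varphi(r,z)=r^{-(n-1)/2}q(\xi)$ on $U=\{r>0,\ \xi>1/\sqrt2\}=\{r>0,\ z^2<1+r^2-\sqrt2\,r\}$. The slices of $U$ are symmetric intervals, and they contain $1-r$ because $(1-r)^2<1+r^2-\sqrt2\,r$; so $U\supset\Delta_0$ is as required. The function $\varphi$ is smooth and even on $U$, positive on $\Delta_0$, and satisfies all hypotheses of Lemma~\ref{lem:goursat}.

\subsection*{The trace at $z=0$ and the constant $\tau$}
By Lemma~\ref{lem:goursat}, $(r^{n-1}A_r(r,0))_r=r^{n-1}\varphi(r,0)$, and $A_r(1,0)=0$. Put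
\[
b(r)=\int_0^{\min(r,1)}s^{n-1}\varphi(s,0)\,ds .
\]
Once $b(1)<\infty$ is known, $b$ is continuous, nondecreasing and positive on $(0,\infty)$, and
\begin{equation}\label{eq:trace}
r^{n-1}A_r(r,0)=b(r)-b(1)\qquad(0<r\le1).
\end{equation}
As in dimension three, $b(1)$ is the smallest constant whose addition makes $r^{n-1}A_r(r,0)$ nonnegative, and the construction is sharp exactly if $b(1)=\tau$.

\begin{lemma}\label{lem:tau}
With $I_m=\int_0^{\pi/2}\cos^m\psi\,d\psi$,
\begin{equation}\label{eq:tau}
b(1)=\frac2\pi I_{n-1}=\tau<1 .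
\end{equation}
\end{lemma}

\begin{proof}
At $(s,0)$ with $0<s\le1$ we have $\xi=\frac{1+s^2}{2s}$ and $\sigma=\frac{1-s^2}{2s}$. With $\theta=2\psi$ this gives $\xi+\sigma\cos\theta=(\cos^2\psi+s^2\sin^2\psi)/s$. Since $\frac{n-1}{2}+k=n-2$,
\[
s^{n-1}\varphi(s,0)=\frac{2s}{\pi}\int_0^{\pi/2}(\cos^2\psi+s^2\sin^2\psi)^k\,d\psi .
\]
The integrand is positive, so we may integrate in $s$ first. As $2(k+1)=n-1>0$,
\[
\int_0^1s(\cos^2\psi+s^2\sin^2\psi)^k\,ds=\frac{1-\cos^{n-1}\psi}{(n-1)\sin^2\psi}\qquad(0<\psi<\tfrac\pi2).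
\]
Integrate by parts with $\sin^{-2}\psi=(-\cot\psi)'$. The boundary term $-\cot\psi\,(1-\cos^{n-1}\psi)$ vanishes at $\pi/2$, and at $0$ because $1-\cos^{n-1}\psi=O(\psi^2)$. What remains is $\int_0^{\pi/2}\cot\psi\,(n-1)\cos^{n-2}\psi\sin\psi\,d\psi=(n-1)I_{n-1}$. Hence $b(1)=\frac2\pi I_{n-1}<1$.

Slicing the unit ball gives $\omega_n=\omega_{n-1}\int_{-1}^1(1-t^2)^{(n-1)/2}dt=2\omega_{n-1}I_n$. The recursion $mI_m=(m-1)I_{m-2}$ shows that $mI_mI_{m-1}$ does not depend on $m\ge1$, so $nI_nI_{n-1}=I_1I_0=\frac\pi2$. Thus $\tau=1/(nI_n)=\frac2\pi I_{n-1}$.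
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:profile}]
On $Q\cap\{r+z\le1\}$ take $F$ as above and $G=A_r+\tau r^{1-n}$; on $Q\cap\{r+z>1\}$ take $F=0$ and $G=\tau r^{1-n}$. Since $F=A_r=0$ on $r+z=1$, (b) holds. In $T$ we have $F\ge0$ because $\varphi>0$, $F_r+G_z=-A_{zr}+A_{rz}=0$, and $F_z+G_r+\frac{n-1}{r}G=0$ is \eqref{eq:waveA}. For $r\le1$, (c) follows from Lemma~\ref{lem:goursat}, \eqref{eq:trace} and \eqref{eq:tau}; for $r\ge1$ it holds since $W_1=0$ and $b=\tau$. Finally, $F$ and $A_r$ are smooth on $U$, hence Lipschitz on the compact triangle $\{r\ge r_0,\ z\ge0,\ r+z\le1\}$. A segment in $Q\cap\{r\ge r_0\}$ that leaves the triangle crosses the side $r+z=1$, where they vanish, so their extensions by zero are Lipschitz with the same constant. The function $r^{1-n}$ is Lipschitz for $r\ge r_0$.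
\end{proof}

\section{Superposition of the weights $W_\rho$}\label{sec:super}

In Example~\ref{ex:coulomb} we subtracted from the weight its value at the rim of the competing flat ball; the constant is harmless because the perimeter is fixed. We do the same for a general $V$ and write $V-V(R)$ on $(0,R)$ as a nonnegative combination of the $W_\rho$ with $\rho\le R$. For these $\rho$ the ball $D_R$ attains equality in Theorem~\ref{thm:key}.

Let $V$ be as in Theorem~\ref{thm:general}. We take for $\lambda$ its nonincreasing right-continuous representative; it is nonnegative because $V$ is nonincreasing. Let $\Lambda$ be the nonnegative Lebesgue--Stieltjes measure on $(0,\infty)$ with $\Lambda((s,t])=\lambda(s)-\lambda(t)$. Then $\lambda(s)=\lambda(R^-)+\Lambda((s,R))$ for $0<s<R$.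

\begin{lemma}\label{lem:super}
For all $r,R>0$,
\[
V(r)-V(R)\le\lambda(R^-)W_R(r)+\int_{(0,R)}W_\rho(r)\,d\Lambda(\rho),
\]
with equality for $r\le R$.
\end{lemma}

\begin{proof}
For $r\ge R$ the right side is $0$ and the left side is at most $0$, with equality at $r=R$. For $r<R$, absolute continuity and Tonelli's theorem give
\[
V(r)-V(R)=\int_r^Rs^{1-n}\lambda(s)\,ds=\lambda(R^-)W_R(r)+\int_{(0,R)}\int_r^R\mathbf{1}_{\{s<\rho\}}s^{1-n}\,ds\,d\Lambda(\rho),
\]
and the inner integral is $W_\rho(r)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]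
Write $J(\Omega)=\eta_\Omega\int_{\partial\Omega}\big(V(|x|)-V(R)\big)\,d\mathcal{H}^{n-1}$. The point $0$ is a null set, and the integrand is bounded below on $\Omega\setminus\{0\}$, so $J(\Omega)\in(-\infty,\infty]$. Since $\Omega$ and $D_R$ have the same perimeter, we must show $J(\Omega)\le J(D_R)$. The value $J(D_R)$ is finite by the integrability hypothesis on $V$.

\medskip\noindent\emph{Bodies that contain the origin.} Integrate Lemma~\ref{lem:super} over $\partial\Omega$. All terms on the right are nonnegative, so Tonelli's theorem and Theorem~\ref{thm:key} give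
\begin{equation}\label{eq:chain}
J(\Omega)\le\lambda(R^-)M_\Omega(R)+\int_{(0,R)}M_\Omega(\rho)\,d\Lambda(\rho)\le2\omega_{n-1}\Big[\lambda(R^-)R+\int_{(0,R)}\rho\,d\Lambda(\rho)\Big].
\end{equation}
For $\Omega=D_R$ both inequalities are equalities, by the equality case of the lemma and by \eqref{eq:M}. So the right side of \eqref{eq:chain} is $J(D_R)$.

\medskip\noindent\emph{Bodies that do not contain the origin.} Let $y_0=\operatorname{pr}(0)\ne0$. For $x\in\Omega$ the characterization of the nearest point gives $(x-y_0)\cdot y_0\ge0$, hence $|x|^2\ge|x-y_0|^2+|y_0|^2>|x-y_0|^2$. The translate $\Omega-y_0$ contains $0$ and has the same perimeter, and $V(|x|)\le V(|x-y_0|)$ for $x\ne y_0$. Thus $J(\Omega)\le J(\Omega-y_0)\le J(D_R)$. If $V$ is strictly decreasing, the first inequality is strict, since the integrals are finite and $\mathcal{H}^{n-1}(\partial\Omega)>0$.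

\medskip\noindent\emph{Equality.} Let $V$ be strictly decreasing and $J(\Omega)=J(D_R)$. By the last paragraph $0\in\Omega$. We have $\lambda>0$ everywhere: if $\lambda(s_0)=0$, then $\lambda=0$ on $[s_0,\infty)$ and $V$ is constant there. In particular $\lambda(R^-)>0$.

Suppose that $\Omega$ has interior. Then it contains a ball that avoids $0$, and $r_\Omega>0$ on the open set of directions of that ball. Since $b(t)>0$ for $t>0$, Theorem~\ref{thm:key} gives $M_\Omega(R)<2\omega_{n-1}R$, and the second inequality in \eqref{eq:chain} is strict. So $\Omega$ is degenerate. It has dimension $n-1$ because its perimeter is positive, and it lies in a hyperplane $H\ni0$. Let $D=H\cap\overline{B_R}$, a centered flat ball with $J(D)=J(D_R)$. Then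
\[
0=J(D)-J(\Omega)=2\int_{D\setminus\Omega}\big(V(|x|)-V(R)\big)\,d\mathcal{H}^{n-1}+2\int_{\Omega\setminus D}\big(V(R)-V(|x|)\big)\,d\mathcal{H}^{n-1}.
\]
Both integrands are positive off the null set $H\cap\{|x|=R\}$, so $D\setminus\Omega$ and $\Omega\setminus D$ are null sets in $H$. The relative interior of $D$ minus the closed set $\Omega$ is relatively open and null, hence empty, and the same holds with the roles exchanged. A convex body is the closure of its relative interior, so $\Omega=D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]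
Let $V(r)=r^{-\alpha}$ and $\gamma=n-1-\alpha\in(0,1]$. Then $V$ is strictly decreasing because $\alpha>0$, the integral $\int_0^1r^{\gamma-1}\,dr$ is finite because $\alpha<n-1$, and $\lambda(r)=\alpha r^{\gamma-1}$ is nonincreasing because $\alpha\ge n-2$. Theorem~\ref{thm:general} gives the first statement, since all centered flat balls of radius $R$ have the same value of $E_{-\alpha}$. If $E_0(\partial\Omega)=2\omega_{n-1}R^{n-1}>0$ is arbitrary, the bound $E_{-\alpha}(\partial D_R)$ from \eqref{eq:disk} equals $\frac{n-1}{\gamma}(2\omega_{n-1})^{1-\gamma/(n-1)}E_0(\partial\Omega)^{\gamma/(n-1)}$, and $1-\frac{\gamma}{n-1}=\frac{\alpha}{n-1}$. The two statements are equivalent by scaling.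
\end{proof}

\begin{remark}
For powers, $d\Lambda=\alpha(1-\gamma)\rho^{\gamma-2}d\rho$, and the right side of \eqref{eq:chain} is $2\omega_{n-1}\alpha\big[R^\gamma+\frac{1-\gamma}{\gamma}R^\gamma\big]=2\omega_{n-1}\frac\alpha\gamma R^\gamma$. At $\alpha=n-2$ the measure $\Lambda$ vanishes and a single weight $W_R$ suffices, as in Example~\ref{ex:coulomb}. For $\alpha<n-2$ the density $\alpha(1-\gamma)\rho^{\gamma-2}$ is negative, an upper bound on $M_\Omega(\rho)$ is of no use in \eqref{eq:chain}, and the argument stops. For $\alpha=0$ all bodies of perimeter $1$ are maximizers, and for $\alpha\ge n-1$ a body with a flat face through $0$ has infinite integral.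
\end{remark}

\section{Thickening the flat ball in high dimensions}\label{sec:fail}

We prove Theorem~\ref{thm:fail} by a perturbation of $D_1$. Thickening the flat ball has two effects of second order in the thickness: the faces move away from the origin, which is a loss, and a slanted rim adds area, which is a gain wherever the weight exceeds the price of perimeter. We first compute this price.

Let $\gamma=n-1-\alpha>4$, $P^0=E_0(\partial D_1)=2\omega_{n-1}$ and $E^0=E_{-\alpha}(\partial D_1)=\frac{n-1}{\gamma}P^0$. Suppose that centered flat balls are maximizers. By scaling, $E_{-\alpha}(\partial\Omega)\le\Phi(E_0(\partial\Omega))$ for all bodies of positive perimeter, where $\Phi(t)=E^0(t/P^0)^{\gamma/(n-1)}$. This function is concave, since $\gamma<n-1$, and $\Phi'(P^0)=\frac{\gamma}{n-1}E^0/P^0=1$. It lies below its tangent at $P^0$, so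
\begin{equation}\label{eq:tangent}
E_{-\alpha}(\partial\Omega)-E_0(\partial\Omega)\le E^0-P^0 .
\end{equation}
The constraint has been replaced by the weight $|x|^{-\alpha}-1$, which is positive for $|x|<1$ and vanishes at the rim of $D_1$.

For $0<\delta<1$ and $h>0$ let $u(t)=\min\big(1,(1-t)/\delta\big)$ on $[0,1]$ and
\[
\Omega_h=\{(x',x_n): |x'|\le1,\ |x_n|\le h\,u(|x'|)\}.
\]
This set is convex, because $u$ is concave and nonincreasing, so that $u(|x'|)$ is concave. As $u(1)=0$, its boundary consists of the two graphs $x_n=\pm h\,u(|x'|)$, with area element $j(t)\,dx'$, $t=|x'|$, where $j=1$ for $t<1-\delta$ and $j=j_h=\sqrt{1+h^2/\delta^2}$ for $t>1-\delta$. In polar coordinates, with $N=2(n-1)\omega_{n-1}$,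
\[
(E_{-\alpha}-E_0)(\partial\Omega_h)=N\int_0^1\big[(t^2+h^2u^2)^{-\alpha/2}-1\big]j\,t^{n-2}\,dt,\qquad E^0-P^0=N\int_0^1(t^{-\alpha}-1)t^{n-2}\,dt .
\]
The convexity bound $(1+s)^{-\alpha/2}\ge1-\frac\alpha2s$ for $s\ge0$, with $s=h^2u^2/t^2$, and $u\le1$ give $(t^2+h^2u^2)^{-\alpha/2}\ge t^{-\alpha}-\frac\alpha2h^2t^{-\alpha-2}$. Using $j\le j_h$ in the negative term and $\int_0^1t^{n-4-\alpha}\,dt=\int_0^1t^{\gamma-3}\,dt=\frac{1}{\gamma-2}$, we obtain
\[
\frac{(E_{-\alpha}-E_0)(\partial\Omega_h)-(E^0-P^0)}{N}\ge(j_h-1)\int_{1-\delta}^1(t^{-\alpha}-1)t^{n-2}\,dt-j_h\frac{h^2}{2}\,\frac{\alpha}{\gamma-2}.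
\]
Divide by $h^2/2$ and let $h\to0$. Since $(j_h-1)/(h^2/2)\to\delta^{-2}$ and $j_h\to1$, the right side tends to
\[
\delta^{-2}\int_{1-\delta}^1(t^{-\alpha}-1)t^{n-2}\,dt-\frac{\alpha}{\gamma-2}.
\]
Near $t=1$ the integrand is $\alpha(1-t)+O((1-t)^2)$, so as $\delta\to0$ this tends to $\frac\alpha2-\frac{\alpha}{\gamma-2}$, which is positive exactly when $\gamma>4$, that is, $\alpha<n-5$. Fixing a small $\delta$ and then a small $h$, we contradict \eqref{eq:tangent}. \qed

\begin{thebibliography}{1}

\bibitem{CGR}
Gyula Csat\'o, Davide Giovagnoli and Prosenjit Roy,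
\emph{Weighted Perimeters and pth Moments of Inertia of Convex Curves and Surfaces},
arXiv:2608.19851 (2026).

\end{thebibliography}
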